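# Plus spins win above $c_d$: zero-temperature random field Ising evolution in every dimension $d\ge 2$

Take a ferromagnet on $\mathbb Z^d$ with all spins down, give every site a small random field of strength $\epsilon$, and slowly raise a uniform external field $M$. A spin that turns up stays up. For very small $\epsilon$, how large must $M$ be before almost every spin has turned up? The question comes from Jian Ding, Peng Yang and Zijie Zhuang, "Dynamical random field Ising model at zero temperature", arXiv:2410.20457 (2024). The proposed answer is a sharp value $c_d=\frac{2\sqrt d}{1+\sqrt d}$. Two facts are given as known: below $c_d$ the origin is still minus with high probability, for all $d\ge2$; above $c_d$ it is plus with high probability, for $d\in\{2,3\}$. We prove the second statement for all $d\ge 2$, hence for all $d\ge4$.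

The spins can be traded for a cleaner growth rule on a coarser lattice (Section 3). We start with that rule, in the dimension where it is easy.

**Conventions.** $\|\cdot\|$, $\mathrm{dist}$, $\mathrm{diam}$ refer to the $\ell^\infty$ norm, $\mathrm{dist}(X,\emptyset)=\infty$, and $N_r(X)=\{x:\mathrm{dist}(x,X)\le r\}$. "Adjacent", "component" and "connected" refer to nearest neighbors. $[d]=\{1,\dots,d\}$. A nonnegative function $f(t)$ is *rapidly decreasing* if $t^mf(t)\to0$ as $t\to\infty$ for every $m$. $C$ denotes a constant that may change from line to line.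

## 1. A growth rule that is easy in the plane

**Definition (box model).** The sites of $\mathbb Z^d$ are independently *bad* (probability $\eta$), *seed* (probability $\rho>0$) or *ordinary*. Let $B$ be the set of bad sites and $\Sigma$ the set of seeds. The set $O$ of *filled* sites is the smallest set that contains $\Sigma$ and contains every non-bad $v$ for which at least $d-1$ of the axes $i\in[d]$ satisfy $\{v+e_i,v-e_i\}\cap O\neq\emptyset$. Put $U=\mathbb Z^d\setminus O$.

Only the number of *axes* along which $v$ has a filled neighbor counts: for $d=3$, two filled neighbors $v\pm e_1$ alone do not fill $v$. For $d=2$ one axis is enough, so a non-bad site with a filled neighbor is filled.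

**Proposition 1 (the planar case).** Let $d=2$, $\eta\le\frac1{16}$, $\rho>0$. Then $\mathbb P(0\in U)\le 11\,\eta$.

*Proof.* Given $B$, the non-bad sites are seeds independently with probability $\rho/(1-\eta)>0$, so almost surely every infinite component of non-bad sites contains a seed. From that seed, filling spreads along nearest-neighbor paths of non-bad sites, so the whole component is filled. Hence, up to probability zero, $0\in U$ implies that $0$ is bad or that $0$ lies in a finite component of non-bad sites.

In the latter case, by the classical planar fact, there is a circuit of bad sites around $0$, with consecutive sites at $\ell^\infty$-distance $1$. Let $n\ge4$ be its number of sites. It contains a site $(k,0)$ with $k\ge1$ and a site on the negative first axis, so $k\le n$, since a circuit of $n$ sites has diameter at most $n/2$. There are at most $n$ choices of $k$ and at most $8^n$ ways to continue from there. So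
$$\mathbb P(0\in U)\le \eta+\sum_{n\ge4}n(8\eta)^n\le\eta+(8\eta)^4\sum_{m\ge0}(m+4)2^{-m}=\eta+10\,(8\eta)^4\le 11\eta ,$$
because $8\eta\le\frac12$ and $10\cdot 8^4\eta^3\le 10$. $\square$

The bound does not depend on $\rho$. This will be essential, because in the application $\rho$ is much smaller than $\eta$.

What changes for $d\ge3$? Suppose the half-space $\{x_d\le0\}$ is filled and there are no seeds above it. A site with $x_d=1$ has a filled neighbor along one axis only, and needs $d-1\ge2$. Nothing moves, even with no bad sites at all. So connectedness is no longer the right notion. The layer $\{x_d=1\}$ must find its own seeds. Inside it one axis comes for free, so a site needs $d-2$ of the $d-1$ layer axes: this is the box model one dimension lower. Generally, on a $k$-dimensional face with filled neighbors along the other $d-k$ axes, a non-bad site needs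
$$d-1-(d-k)=k-1\quad\text{of the }k\text{ axes of the face.}\tag{1}$$
For $k\ge2$ the face needs seeds. For $k=1$ (an edge) a non-bad site needs nothing more. For $k=0$ (a corner) there is one axis to spare. A growing cube must therefore find seeds in each of its faces, and since $\rho\ll\eta$ it meets many bad sites before it does. We must know what shape of unfilled debris the bad sites leave. The goal is the following.

**Theorem 2.** Let $d\ge2$. There are $\eta_0>0$, $C<\infty$ depending only on $d$ such that if $\eta\le\eta_0$ and $\rho>0$ is arbitrary, then $\mathbb P(0\in U)\le C\eta$. Moreover a.s. all nearest-neighbor components of $U$ are finite, and $\mathbb P(\text{the component of }0\text{ in }U\text{ has diameter}>r)\le\bar\tau(r)$, where $\bar\tau$ depends only on $d$ and is rapidly decreasing.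

## 2. The evolution, stable sets, and the value $c_d$

Let $(h_v)_{v\in\mathbb Z^d}$ be i.i.d. standard Gaussian. For $M\in\mathbb R$, $\epsilon>0$ and $\sigma\in\{-1,1\}^{\mathbb Z^d}$ the Hamiltonian is the formal sum
$$-\sum_{u\sim v}\sigma_u\sigma_v-\sum_v(M+\epsilon h_v)\sigma_v .$$
Flipping a minus spin at $v$ to plus changes it by $-2\big(\sum_{u\sim v}\sigma_u+M+\epsilon h_v\big)$; call $v$ *flippable* if this is $\le0$. If $v$ has $k$ plus neighbors then $\sum_{u\sim v}\sigma_u=2k-2d$, so $v$ is flippable iff
$$2k-2d+M+\epsilon h_v\ge0.\tag{2}$$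

The evolution starts from all minus at $M=-\infty$. As $M$ increases the state is kept until some minus spin is flippable; then all flippable spins are flipped, and flipping is repeated until no minus spin is flippable. Plus spins stay plus.

On an infinite lattice we must check that this is well defined. Call $P\subset\mathbb Z^d$ *stable at $M$* if no $v\notin P$ is flippable when $P$ is the plus set. Intersections of stable sets are stable: if $v\notin\bigcap P_\alpha$, then $v\notin P_\alpha$ for some $\alpha$, and passing from $P_\alpha$ to the intersection only removes plus neighbors. So there is a least stable set $P_M$. It has these properties.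

* A set stable at $M'$ is stable at every $M\le M'$, by (2). Hence $P_M\subset P_{M'}$ for $M\le M'$.
* If $v\in P_M$ then $2d+M+\epsilon h_v\ge0$; otherwise $P_M\setminus\{v\}$ would be stable. So $P_M$ decreases to $\emptyset$ as $M\to-\infty$.
* Flipping from any subset of $P_M$ never leaves $P_M$, since sites outside are not flippable even when the plus set is all of $P_M$. The union of the iterates is stable, because a site has finitely many neighbors and so sees its final plus neighbors after finitely many rounds. Hence the union is $P_M$, in whatever order the flips are made.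

So the state at field $M$ is $P_M$. We use only that *$P_M$ is stable at $M$* and *nondecreasing in $M$*.

Try (2) by hand for $M\in(0,2)$. With $k=d$ plus neighbors a site flips unless $\epsilon h_v<-M$. With $k=d-1$ it flips iff $\epsilon h_v\ge 2-M$. With $k=0$ it needs $\epsilon h_v\ge 2d-M$. For small $\epsilon$ the first exception and the last two conditions are all rare. Let
$$p=\mathbb P(\epsilon h\ge2-M),\qquad q=\mathbb P(\epsilon h<-M).$$
A site counted by $p$ helps growth and a site counted by $q$ blocks it. If $d-1$ faces of a box of side $L$ see plus spins, then the growth of Section 3 needs one helper on each line, so $L$ slightly above $1/p$; and no blocker in the box, so $L^dq\ll1$. The condition is roughly $q\ll p^d$, that is $M^2>d(2-M)^2$. With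
$$g(M)=M^2-d(2-M)^2,\qquad 0<M<2:\qquad g(M)>0\iff M>\sqrt d\,(2-M)\iff M>c_d=\frac{2\sqrt d}{1+\sqrt d}.\tag{3}$$
Note $c_d<2$.

The two known facts, precisely: (i) for any $d\ge2$ and fixed $M<c_d$, $\mathbb P[\sigma_0=-1\text{ at }M]=1-o_\epsilon(1)$ as $\epsilon\to0$; (ii) for $d\in\{2,3\}$ and fixed $M>c_d$, $\mathbb P[\sigma_0=1\text{ at }M]=1-o_\epsilon(1)$. The question is whether (ii) holds for all $d\ge4$. The answer is yes:

**Theorem 3.** Let $d\ge2$, $M>c_d$. Then $\mathbb P[\sigma_0=+1\text{ at }M]\to1$ as $\epsilon\to0$.

## 3. From spins to boxes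

By monotonicity in $M$ we may assume $M\in(c_d,2)$. Tile $\mathbb Z^d$ by the boxes $\Lambda_z=Lz+\{0,\dots,L-1\}^d$. Call the index $z$

* *bad* if some $v\in\Lambda_z$ has $\epsilon h_v<-M$, or some axis-parallel line of $L$ points in $\Lambda_z$ contains no $v$ with $\epsilon h_v\ge2-M$;
* *seed* if $\epsilon h_v\ge2d-M$ for all $v\in\Lambda_z$ (then $z$ is not bad);
* *ordinary* otherwise.

These states are i.i.d. over $z$ and $\rho>0$, so this is a box model.

**Lemma 4.** If $z\in O$ then $\Lambda_z\subset P_M$.

*Proof.* If $z$ is a seed, (2) with $k=0$ and stability give $\Lambda_z\subset P_M$. Now let $z$ be non-bad, with a neighboring box contained in $P_M$ along each of $d-1$ axes. Permuting and reflecting axes, we may take these boxes to be $\Lambda_{z-e_i}$, $i\le d-1$. Use coordinates $(y,x)\in\{0,\dots,L-1\}^{d-1}\times\{0,\dots,L-1\}$ in $\Lambda_z$. We show by induction on $\sum_iy_i$ that the line $\ell_y=\{(y,x)\}_x$ lies in $P_M$. Each point of $\ell_y$ has $d-1$ plus neighbors in the directions $-e_1,\dots,-e_{d-1}$: each lies on an earlier line or in a neighboring plus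 box. Some point of $\ell_y$ has $\epsilon h\ge2-M$; by (2) with $k\ge d-1$ and stability it is plus. The next point of the line, in either direction, now has at least $d$ plus neighbors and satisfies $M+\epsilon h\ge0$, so it is plus, and so on along the line. Finally induct over the generations in which sites enter $O$; each enters at a finite generation because sites have finitely many neighbors. $\square$

**Lemma 5.** Let $[m_0,m_1]\subset(0,2)$. There are $K_0,C$ such that, with $L=\lceil K_0\,p^{-1}\log(1/p)\rceil$, for all $M\in[m_0,m_1]$ and all small $\epsilon$: $\ \eta\le C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}$.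

*Proof.* By Mills' ratio, uniformly in $M\in[m_0,m_1]$,
$$C^{-1}\epsilon\, e^{-(2-M)^2/2\epsilon^2}\le p\le e^{-(2-M)^2/2\epsilon^2},\qquad q\le C\epsilon\, e^{-M^2/2\epsilon^2},$$
so $\log(1/p)\le C\epsilon^{-2}$. Counting sites and lines, $\eta\le L^dq+dL^{d-1}(1-p)^L$. First,
$$L^dq\le Cp^{-d}(\log(1/p))^dq\le C\,\epsilon^{-d}\,\epsilon^{-2d}\,\epsilon\;e^{(d(2-M)^2-M^2)/2\epsilon^2}.$$
Second, $(1-p)^L\le e^{-pL}\le p^{K_0}$ and $L^{d-1}\le C(p^{-1}\log(1/p))^{d-1}\le Cp^{-d}$, so $dL^{d-1}(1-p)^L\le Cp^{K_0-d}\le Ce^{-(K_0-d)(2-M)^2/2\epsilon^2}$. With $K_0=d+4/(2-m_1)^2$ this is at most $Ce^{-4/2\epsilon^2}\le Ce^{-g(M)/2\epsilon^2}$, since $g(M)\le M^2\le4$. $\square$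

*Proof of Theorem 3 from Theorem 2.* Fix $M\in(c_d,2)$. By (3), $g(M)>0$, so $\eta=\eta(\epsilon)\to0$. The vertex $0$ lies in $\Lambda_0$, so by Lemma 4 and Theorem 2, $\mathbb P(\sigma_0=-1)\le\mathbb P(0\in U)\le C\eta(\epsilon)\to0$. $\square$

Here $\rho$ really is negligible against $\eta$: we have $\rho\le p^{L^d}$ with $L^d\ge p^{-d}$ for small $p$, while $\eta\ge q$ and, by Mills' ratio again, $\log(1/q)\le C\epsilon^{-2}\le C'\log(1/p)$. So a bound in Theorem 2 that degraded as $\rho\to0$ would be of no use.

With Proposition 1 the case $d=2$ of Theorem 3 is already proved. The rest is Theorem 2 for general $d$.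

## 4. Oriented closures and escaping paths

What remains unfilled when growth proceeds in one fixed orthant direction?

**Definition (oriented closure).** For $s\in\{\pm1\}^d$ the *$s$-predecessors* of $v$ are the $d$ sites $v-s_ie_i$. For $A\subset\mathbb Z^d$, $H^s(A)$ is the smallest set that contains $A$ and contains every $v$ with at least two $s$-predecessors in it. Put $H^s=H^s(B)$, $H(A)=\bigcup_sH^s(A)$, $H=H(B)$.

All these sets are increasing in $A$. Each $v\in H^s(A)$ enters at a finite *generation* (generation $0$ being $A$), so it lies in $H^s(A')$ for some finite $A'\subset A$.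

*Example.* $H(\{0\})=\{0\}$, since no site has two predecessors in a single point. For $d=2$ and $A=\{(1,0),(0,1)\}$: $H^{(1,1)}(A)=A\cup\{(1,1)\}$, $H^{(-1,-1)}(A)=A\cup\{(0,0)\}$. For the mixed signs two predecessors of one site differ by $\pm(1,1)$, so $H^{(1,-1)}(A)=H^{(-1,1)}(A)=A$. Thus $H(A)$ is the $2\times2$ square.

**Lemma 6 (escaping paths).** If $v\in U\setminus H^s$, then $v-s_ie_i\in U\setminus H^s$ for some $i$. Hence there is an infinite path $v=y_0,y_1,\dots$ in $U\setminus H^s$ with each $y_{n+1}\in\{y_n-s_ie_i:i\in[d]\}$ (an *$s$-path*). An $s$-path never repeats a point.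

*Proof.* Since $B\subset H^s$, $v$ is not bad. It is not filled, so at most $d-2$ axes carry a filled neighbor of $v$. Thus $v-s_ie_i\in U$ for at least two $i$. As $v\notin H^s$, at most one $i$ has $v-s_ie_i\in H^s$. So some $i$ is left. Iterate. Along the path $\sum_is_ix_i$ strictly decreases. $\square$

**Lemma 7 (clean corner).** Let $s=(1,\dots,1)$ and suppose that all sites outside $\{x:x_i\ge0\text{ for all }i\}$ are filled. Then $U\subset H^s$.

*Proof.* An $s$-path lowers $\sum x_i$ by one at each step, so it leaves the orthant, where it meets a filled site. So no point of $U$ is outside $H^s$, by Lemma 6. $\square$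

This suggests a first approach. Start from a large filled cube, enlarge it layer by layer, and show that every new layer leaves unfilled only sites of $H^s$ for the appropriate $s$. One even has: if each $v-s_ie_i$ that lies in $U$ lies in $H^s$, *with the same $s$*, then $v\in U$ implies $v\in H^s$, directly from Lemma 6. So debris in the walls seems harmless.

The approach stops at the words "with the same $s$". Take $d=3$ and the top face of a cube. It is filled from a nucleus of seeds inside it, spreading in four quadrants, so its debris lies in the sets $H^{(\pm,\pm,+)}$. Along the edge shared with a side face, growth starts from another place. On the part of the edge between the two nuclei, the edge grows with orientation $(+,+,+)$ while the top face next to it was filled with orientation $(+,-,+)$. A site of the edge may then have an unfilled predecessor in $H^{(+,-,+)}\setminus H^{(+,+,+)}$, and Lemma 6 gives no contradiction. Such sites exist: with bad sites $(0,0,0)$ and $(1,1,0)$, the site $(1,0,0)$ has the $(+,-,+)$-predecessors $(0,0,0)$ and $(1,1,0)$, while $H^{(+,+,+)}(\{(0,0,0),(1,1,0)\})$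 has no new point, because two $(+,+,+)$-predecessors of one site differ by some $e_i-e_j$.

The way past this is to give up the orientation and keep the invariant "unfilled sites lie in $H=\bigcup_sH^s$". Suppose $v\in U\setminus H^s$, and suppose the walls behind $v$ satisfy $U\cap\mathrm{Wall}\subset H$. The $s$-path from $v$ enters the wall, hence enters a component $\mathcal C$ of $H$. As long as it is in the wall it stays in $U\subset H$, and by connectedness it stays in $\mathcal C$. If $\mathcal C$ has small diameter and the wall is *thicker* than this diameter, the path can never leave the wall, hence never leaves $\mathcal C$. But an infinite path without repetition cannot live in a finite set. So small components of $H$ trap escaping paths, whatever orientation produced them.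

Two things are needed: $H$ has small components (Section 5), and an induction over faces in which all walls are thick enough (Section 6).

## 5. Sparse bad sites have small closures

**Proposition 8.** There are $\eta_1>0$, $C$ and a nonincreasing, rapidly decreasing $\bar\tau$, depending only on $d$, and a nondecreasing function $\theta$, such that for $\eta\le\eta_1$: $\ \mathbb P(0\in H)\le\theta(\eta)\le C\eta$, and $\ \tau(r):=\mathbb P(0\in H$ and its component in $H$ has diameter $>r)\le\bar\tau(r)$.

The model case is a single cluster of bad sites. If $A\subset\prod_i[a_i,b_i]$, then $H^s(A)\subset\prod_i[a_i,b_i]$ for every $s$. Indeed, if $v-s_ie_i$ and $v-s_je_j$ ($i\ne j$) are in the box, then the first shows $v_l\in[a_l,b_l]$ for $l\ne i$ and the second shows it for $l=i$; so the box is closed under the rule. Equivalently: for each axis $k$ one can walk back from $v$ to $A$ never using axis $k$, since there are always two predecessors to choose from. With many clusters the bounding box argument fails: the growth of a large cluster can use a small cluster as its second predecessor,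 and then it gains a step beyond the box. We shall show that such gains are few, because small clusters are far apart on their own scale.

**Step 1: hierarchy of islands.** The purpose is to sort the bad sites into clusters of increasing size that are well separated at their own size. Let
$$\lambda=3d,\quad\gamma=2\lambda+3,\quad D=d\gamma+1,\quad b=16dD,\quad b_n=b(n+1)^2,$$
$$\alpha_0=1,\qquad\beta_n=b_n\alpha_n,\qquad\alpha_{n+1}=16\beta_n,\qquad\text{so }\ \alpha_n=(16b)^n(n!)^2 .$$
Let $B_0=B$. Given $B_n$, a *level-$n$ island* is a nonempty $I\subset B_n$ with $\mathrm{diam}(I)\le\alpha_n$ and $\mathrm{dist}(I,B_n\setminus I)>\beta_n$. Let $\mathcal I_n$ be the set of level-$n$ islands and $B_{n+1}=B_n\setminus\bigcup\mathcal I_n$.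

*Example.* Let $B=\{x,y\}$, $R=\|x-y\|$. If $R>\beta_0$, then $\{x\}$ and $\{y\}$ are level-$0$ islands. If $R=1$, then $\{x,y\}$ is a level-$0$ island and the singletons are not. If $1<R\le\beta_0$, there is no level-$0$ island, $B_1=B$, and $\{x,y\}$ is a level-$1$ island because $R\le\beta_0\le\alpha_1$.

Different level-$n$ islands $I,I'$ are at distance $>\beta_n$. Suppose first $w\in I\cap I'$. After exchanging names there is $z\in I'\setminus I\subset B_n\setminus I$, so $\beta_n<\|z-w\|\le\mathrm{diam}(I')\le\alpha_n\le\beta_n$, a contradiction. So $I'\subset B_n\setminus I$, and the distance exceeds $\beta_n$.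

**Step 2: high levels are improbable.** We show that, for some $\kappa=\kappa(d)$,
$$\mathbb P(x\in B_n)\le(\kappa\eta)^{2^n}.\tag{4}$$
If $x\in B_{n+1}$, the set $B_n\cap N_{\alpha_n/2}(x)$ contains $x$, has diameter $\le\alpha_n$, and is not an island (else $x$ would have been removed). So some $y\in B_n$ outside it is within $\beta_n$ of it, and
$$\tfrac{\alpha_n}2<\|x-y\|\le\tfrac{\alpha_n}2+\beta_n.$$
Let $R_n=\sum_{m<n}(\frac{\alpha_m}2+\beta_m)$, so $R_0=0$ and, for $n\ge1$, $R_n\le\frac32\sum_{m<n}\beta_m=\frac32\sum_{m<n}\frac{\alpha_{m+1}}{16}\le0.1\,\alpha_n$, since $\alpha_{m+1}/\alpha_m\ge16b$ is large. By induction, $x\in B_n$ implies that $B$ contains a member of a family $\mathcal F_n(x)$ of $2^n$-element subsets of $N_{R_n}(x)$: put $\mathcal F_0(x)=\{\{x\}\}$ and let $\mathcal F_{n+1}(x)$ consist of the sets $S\cup S'$ with $S\in\mathcal F_n(x)$, $S'\in\mathcal F_n(y)$, $\frac{\alpha_n}2<\|x-y\|\le\frac{\alpha_n}2+\beta_n$. Here $S,S'$ are disjoint because $\|x-y\|>\frac{\alpha_n}2>2R_n$. The number of possible $y$ is at most $(\alpha_n+2\beta_n+1)^d\le(4\beta_n)^d$, so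 $|\mathcal F_{n+1}|\le(4\beta_n)^d|\mathcal F_n|^2$ and
$$\log|\mathcal F_n|\le2^n\sum_m2^{-m-1}d\log(4\beta_m)=:2^nC_0,$$
with $C_0=C_0(d)<\infty$ because $\log\beta_m=O(m\log (m+2))+O(1)$. A union bound gives (4) with $\kappa=e^{C_0}$.

Let $\eta_1=1/(2\kappa)$ and assume $\eta\le\eta_1$ from now on. By (4), a.s. $\bigcap_nB_n=\emptyset$, so every bad site lies in an island.

**Step 3: closures stay near islands.** Let
$$V_n=\bigcup_{m\le n}\ \bigcup_{I\in\mathcal I_m}N_{\lambda\alpha_m}(I),\qquad V=\bigcup_nV_n,\qquad V_{-1}=\emptyset .$$
We claim that a.s. $H^s\subset V$ for every $s$. By reflection let $s=(1,\dots,1)$ (the $V_n$ are reflected with $B$), and write $H(\cdot)$ for $H^s(\cdot)$ within this step; predecessors of $v$ are the sites $v-e_i$. Let $A_n$ be the union of all islands of levels $\le n$, $A_{-1}=\emptyset$. A.s. $B=\bigcup_nA_n$, and each point of $H(B)$ needs only finitely many bad sites, so $H(B)=\bigcup_nH(A_n)$. It suffices to prove $H(A_n)\subset V_n$ by induction on $n$. Assume $H(A_{n-1})\subset V_{n-1}$ and let $T=H(A_n)\setminus H(A_{n-1})$. We must show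
$$T\subset\bigcup_{I\in\mathcal I_n}N_{\lambda\alpha_n}(I).\tag{5}$$

Generations refer to $H(A_n)$. A point of $T$ of generation $0$ lies in $A_n\setminus A_{n-1}$, so in a level-$n$ island. A point $x\in T$ of positive generation has at least two predecessors in $H(A_n)$ of smaller generation, and at most one predecessor in $H(A_{n-1})$ (with two, it would be in $H(A_{n-1})$). Call a predecessor of $x$ *eligible* if it is in $T$ and has smaller generation than $x$. So $x$ has at least one eligible predecessor, and at least two if no predecessor of $x$ lies in $H(A_{n-1})$.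

Suppose (5) fails, and let $v\in T$ violate it with minimal generation, which is positive. For each axis $k\in[d]$ build a path $v=y_0,y_1,\dots,y_{L_k}=z^{(k)}$: move each time to an eligible predecessor, and, *whenever the current point has no predecessor in $H(A_{n-1})$, in a direction $-e_i$ with $i\ne k$*; stop at generation $0$. By minimality $y_1,y_2,\dots$ lie in the union in (5). The sets $N_{\lambda\alpha_n}(I)$ are pairwise at distance $>\beta_n-2\lambda\alpha_n>1$, and the points $y_1$ for different $k$ are within distance $1$ of each other. So all paths, after $y_0$, stay in $N_{\lambda\alpha_n}(I)$ for one common $I\in\mathcal I_n$. Each $z^{(k)}$ lies in a level-$n$ island within distance $\lambda\alpha_n<\beta_n$ of $I$, hence $z^{(k)}\in I$ for all $k$.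

*Counting the steps $-e_k$ on path $k$.* Such a step is made only from a point with a predecessor in $H(A_{n-1})\subset V_{n-1}$, that is, from a point of $N_{\lambda\alpha_m+1}(I')$ for some $m<n$, $I'\in\mathcal I_m$. This set has diameter at most $(2\lambda+1)\alpha_m+2\le\gamma\alpha_m$. The path is monotone in every coordinate, so it has at most $d\gamma\alpha_m+1\le D\alpha_m$ points in it. For different $I'\in\mathcal I_m$ these sets are at distance at least $\beta_m-2\lambda\alpha_m-2\ge\beta_m/2$, as $b\ge4\lambda+4$. So first visits to different ones are at least $\beta_m/2$ steps apart, and at most $1+2L_k/\beta_m$ of them are visited. Therefore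
$$v_k-z^{(k)}_k\le\sum_{m<n}D\alpha_m\Big(1+\frac{2L_k}{\beta_m}\Big)\le D\sum_{m<n}\alpha_m+2DL_k\sum_m\frac1{b_m}\le\alpha_n+\frac{L_k}{4d},$$
using $\sum_{m<n}\alpha_m\le\alpha_n/b$, $\ \sum_m1/b_m\le2/b$ and $b=16dD$.

*Conclusion.* Put $z=z^{(1)}$. Since $\mathrm{diam}(I)\le\alpha_n$, we have $v_k-z_k\le2\alpha_n+\frac{L_k}{4d}$ and $L_k=\|v-z^{(k)}\|_1\le L_1+d\alpha_n$. Summing over $k$,
$$L_1=\sum_k(v_k-z_k)\le2d\alpha_n+\tfrac14(L_1+d\alpha_n),$$
so $\frac34L_1\le\frac94d\alpha_n$, that is $L_1\le3d\alpha_n=\lambda\alpha_n$. Then $\|v-z\|\le\lambda\alpha_n$ and $v\in N_{\lambda\alpha_n}(I)$: a contradiction. This proves (5) and the claim, so $H\subset V$ a.s.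

**Step 4: density of $H$.** If $0\in V$, some point of some $B_m$ is within $\lambda\alpha_m$ of $0$. By (4),
$$\mathbb P(0\in H)\le\theta(\eta):=\sum_m(2\lambda\alpha_m+1)^d(\kappa\eta)^{2^m}\le C\eta,$$
because $(\kappa\eta)^{2^m}\le\kappa\eta\,2^{1-2^m}$ and $\alpha_m=e^{O(m\log (m+2))}$.

**Step 5: components of $V$.** We claim: *every component of $V_n$ has diameter $\le\gamma\alpha_n$; a component of $V_n$ that is not a component of $V_{n-1}$ is contained in $N_{(\lambda+1)\alpha_n}(I)$ for some $I\in\mathcal I_n$.* Induct on $n$. For $I\in\mathcal I_n$ the set $N_{\lambda\alpha_n}(I)$ is connected, being a union of cubes each containing the centers of all the others. Its union with all components of $V_{n-1}$ that intersect it or are adjacent to it (none for $n=0$) lies in $N_{\lambda\alpha_n+\gamma\alpha_{n-1}+1}(I)\subset N_{(\lambda+1)\alpha_n}(I)$, which has diameter $\le(2\lambda+3)\alpha_n=\gamma\alpha_n$. For different $I$ these unions are at distance $>\beta_n-2(\lambda+1)\alpha_n>1$. So the components of $V_n$ are these unions together with the remaining components of $V_{n-1}$.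 This proves the claim.

**Step 6: the tail.** Suppose the component of $0$ in $V$ has diameter $>\gamma\alpha_n$. Then the same holds in $V_m$ for large $m$, since finitely many sites suffice to see it; let $m$ be minimal. By Step 5, $m>n$. By minimality, the component of $0$ in $V_m$ is not a component of $V_{m-1}$. So some point of $B_m$ lies within $(\lambda+1)\alpha_m$ of $0$. As $H\subset V$,
$$\tau(\gamma\alpha_n)\le\sum_{m>n}(2(\lambda+1)\alpha_m+1)^d\,2^{-2^m}\le C\sum_{m>n}2^{-2^{m-1}}\le 2C\,2^{-2^n}.$$
Define $\bar\tau(r)=\min(1,2C\,2^{-2^n})$ for $\gamma\alpha_n\le r<\gamma\alpha_{n+1}$ and $\bar\tau(r)=1$ for $r<\gamma$. As $\tau$ is nonincreasing, $\tau\le\bar\tau$; and $\bar\tau$ is rapidly decreasing because $\alpha_{n+1}\le e^{C(n+1)\log(n+2)}$. This proves Proposition 8. $\square$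

To get independence later we need to compute $H$ locally.

**Lemma 9 (localization).** If $\mathcal C$ is a component of $H$ and $\mathcal C\subset S$, then $H^s\cap\mathcal C=H^s(B\cap S)\cap\mathcal C$ for all $s$. Consequently, if every component of $H$ meeting $X$ is contained in $S$, then $H\cap X=H(B\cap S)\cap X$.

*Proof.* "$\supset$" is monotonicity. Conversely let $y\in H^s\cap\mathcal C$; we show $y\in H^s(B\cap\mathcal C)$ by induction on its generation. If $y\in B$ this is clear. Otherwise $y$ has two predecessors in $H^s\subset H$ of smaller generation. They are adjacent to $y$, so they lie in $\mathcal C$, hence by induction in $H^s(B\cap\mathcal C)$; so $y$ does too. The second statement follows by taking the union over $s$ and over the components of $H$ meeting $X$, and $H(B\cap S)\subset H$. $\square$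

## 6. Growth from face to face with thick walls

This section is deterministic. Read (1) again: a growing cube adds a shell made of faces of all dimensions $k\le d-1$; those with $k\ge2$ need a nucleus of seeds, edges ($k=1$) need one clean spot, corners ($k=0$) need nothing. All need the components of $H$ nearby to be small compared to the thickness of the walls.

**Definition (boxes, walls, scale).** A *$k$-box* is $Q=\{x:x_i\in[a_i,b_i],\,i\in I;\ x_j=z_j,\,j\in J\}$ with $|I|=k$, $J=[d]\setminus I$, and integers $a_i<b_i$. For $s_J\in\{\pm1\}^J$ and $w\ge1$,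
$$\mathrm{Wall}_{s_J}(Q,w)=\{x:\ x_i\in[a_i,b_i]\ (i\in I),\ x_j=z_j-s_j\tau_j\ (j\in J),\ \tau_j\in\{0,\dots,w\},\ \tau\ne0\}.$$
The $\tau_j$ are the *offsets* of $x$. For $1\le k\le d-1$, $Q$ *has scale* $t\in\mathbb N$ if all $b_i-a_i\in[t,\Lambda_kt]$, where $\Lambda_k=2\cdot5^{d-1-k}$. A $0$-box (a point) has every scale $t\ge1$.

*Example.* For $d=2$, $Q=\{v\}$, $s_J=(1,1)$, $w=1$, the wall is $\{v-e_1,v-e_2,v-e_1-e_2\}$. For $d=3$ and a horizontal square $Q$ with $J=\{3\}$, $s_3=+1$, the wall is the slab of $w$ layers directly below $Q$.

Fix integers $\ell_2,\dots,\ell_d\ge4$, to be chosen in Section 7.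

**Definition (the events $Y_k$).** Let $\mathcal H\subset\mathbb Z^d$, let $Q$ be a $k$-box of scale $t$, $0\le k\le d-1$, and $r=\lfloor\sqrt t\rfloor$.

* $Y_0(Q,t;\mathcal H)$: every component of $\mathcal H$ meeting $N_1(Q)$ has diameter $\le r$.
* $Y_1(Q,t;\mathcal H)$, $I=\{i\}$: every component of $\mathcal H$ meeting $N_1(Q)$ has diameter $\le r$, and there is $\hat n\in Q$ with $\hat n_i=n\in[a_i+r+2,\,b_i-r-2]$ and $N_1(\hat n)\cap\mathcal H=\emptyset$.
* $Y_k(Q,t;\mathcal H)$, $k\ge2$: $t\ge\max(16,4\ell_k)$, and there is $c\in Q$ with $a_i+\frac t4\le c_i\le b_i-\frac t4$ ($i\in I$) such that, with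
$$q_v=\{x:|x_i-c_i|\le v\ (i\in I),\ x_J=z_J\},\qquad t_v=\min(v,\lfloor t/4\rfloor),$$
we have $q_{\ell_k}\subset\Sigma$, and for each integer $v\ge\ell_k$ and each face $\Phi_{A,\sigma}$ of step $v$ the event $Y_{k-|A|}(\Phi_{A,\sigma},t_v;\mathcal H)$ holds. A *face of step $v$* is given by a nonempty $A\subset I$ and $\sigma\in\{\pm1\}^A$ with $c_i+\sigma_i(v+1)\in[a_i,b_i]$ for $i\in A$:
$$\Phi_{A,\sigma}=\{x\in Q:\ x_i=c_i+\sigma_i(v+1)\ (i\in A),\ |x_i-c_i|\le v\ (i\in I\setminus A)\}.$$

*Example.* For $k=2$ and $v$ small compared with $t$, the shell $q_{v+1}\setminus q_v$ of a square has $8$ faces: four sides ($|A|=1$, $1$-boxes) and four corners ($|A|=2$, $0$-boxes). In general an untruncated shell of a $k$-dimensional cube has $3^k-1$ faces.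

**Consistency of scales.** $\Phi_{A,\sigma}$ has scale $t_v$. Let $v\ge\ell_k$ and $i\in I\setminus A$. If $v\le\lfloor t/4\rfloor$, then $c_i-v\ge a_i$ and $c_i+v\le b_i$, so there is no truncation by $Q$ and the side is $2v=2t_v$. If $v>\lfloor t/4\rfloor$, then $t_v=\lfloor t/4\rfloor\ge t/5$ because $t\ge16$; the side is at least $2\lfloor t/4\rfloor=2t_v$ and at most $\Lambda_kt\le5\Lambda_kt_v$. When $k-|A|\ge1$, $\Lambda_{k-|A|}\ge5\Lambda_k\ge2$, so all sides lie in $[t_v,\Lambda_{k-|A|}t_v]$. Faces exist only for $v\le\Lambda_kt$. Also $q_{\ell_k}\subset Q$, since $\ell_k\le t/4$.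

**Monotonicity.** $Y_k$ is decreasing in $\mathcal H$ and increasing in $\Sigma$.

**Locality.** $Y_k(Q,t;\mathcal H)$ depends only on $\Sigma\cap Q$ and $\mathcal H\cap N_{\lfloor\sqrt t\rfloor+2}(Q)$. Indeed, for $x\in\mathcal H$, the component of $x$ in $\mathcal H$ has diameter $>r$ iff the component of $x$ in $\mathcal H\cap N_{r+1}(x)$ does: if the former is not contained in $N_{r+1}(x)$, it contains a path from $x$ inside $N_{r+1}(x)$ to distance $r+1$; otherwise the two coincide. This settles $k=0,1$. For $k\ge2$ use $\Phi_{A,\sigma}\subset Q$, $t_v\le t$ and induction.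

**Proposition 10.** Let $Q$ be a $k$-box of scale $t$, $0\le k\le d-1$, and $s_J\in\{\pm1\}^J$. If $Y_k(Q,t;H)$ holds and $U\cap\mathrm{Wall}_{s_J}(Q,\lfloor\sqrt t\rfloor+2)\subset H$, then $U\cap Q\subset H$.

*Proof.* Let $r=\lfloor\sqrt t\rfloor$, $w=r+2$, $\mathrm{Wall}=\mathrm{Wall}_{s_J}(Q,w)$. We use induction on $k$.

**Step 1: corners, $k=0$.** This is the trap in its pure form. Here $J=[d]$, $Q=\{v\}$; put $s=s_J$. Suppose $v\in U\setminus H^s$ and take the $s$-path of Lemma 6. Then $y_1\in\mathrm{Wall}\cap U\subset H$. Let $\mathcal C$ be its component in $H$; since $y_1\in N_1(v)$, $\mathrm{diam}\,\mathcal C\le r$. Suppose $y_n\in\mathcal C\cap\mathrm{Wall}$ for some $n\ge1$. The offsets of $y_1$ are at most $1$, so those of $y_n$ are at most $1+r$, and those of $y_{n+1}$ at most $r+2=w$. They are not all zero, because offsets never decrease along the path. Hence $y_{n+1}\in\mathrm{Wall}\cap U\subset H$, and $y_{n+1}\in\mathcal C$ by adjacency. So the whole path after $y_0$ stays in the finite set $\mathcal C$, although it is infinite and never repeats a point: a contradiction.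 So $v\in U$ implies $v\in H^s\subset H$.

**Step 2: edges, $k=1$.** Here the clean spot $\hat n$ is filled first, and growth spreads from it in both directions. Say $I=\{1\}$ and write $[a,b]$ for the range of the first coordinate. The $d-1$ sites $\hat n-s_je_j$, $j\in J$, are in $\mathrm{Wall}$ and, lying in $N_1(\hat n)$, not in $H$; so they are not in $U$, that is, they are filled. Also $\hat n\notin H\supset B$ is not bad. So $\hat n$ is filled.

Let $s=(+1,s_J)$. We claim that each $v\in U\cap Q$ with $v_1>n$ is in $H^s$. Otherwise take such $v\notin H^s$ with $v_1$ minimal, and an $s$-path from $v$. If $y_1=v-e_1$, then $y_1\in(U\cap Q)\setminus H^s$ has first coordinate $\ge n$; if it is $>n$ this contradicts minimality, and if it is $n$ then $y_1=\hat n$ is filled, which contradicts $y_1\in U$. So $y_1=v-s_je_j$ for some $j\in J$, hence $y_1\in\mathrm{Wall}\cap U\subset H$. Its component $\mathcal C$ in $H$ meets $N_1(Q)$, so $\mathrm{diam}\,\mathcal C\le r$. Suppose $y_m\in\mathcal C\cap\mathrm{Wall}$, $m\ge1$. The first coordinate does not increase along the path, so $y_m$ has first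 coordinate in $[v_1-r,v_1]$ and $y_{m+1}$ has it in $[v_1-r-1,v_1]\subset[n-r,b]\subset[a,b]$. As in Step 1 the $J$-offsets of $y_{m+1}$ are at most $r+2=w$ and not all zero. So $y_{m+1}\in\mathrm{Wall}\cap U\subset H$, hence $y_{m+1}\in\mathcal C$. Again an infinite path without repetition stays in a finite set, a contradiction.

Sites with $v_1<n$ are treated in the same way with $s=(-1,s_J)$; now first coordinates lie in $[v_1,v_1+r+1]\subset[a,n+r]\subset[a,b]$. Since $\hat n\notin U$, we get $U\cap Q\subset H$.

**Step 3: higher faces, $k\ge2$.** Here a seed nucleus grows shell by shell, and each shell face by face in order of increasing codimension. Let $c$ be as in $Y_k$. We show $U\cap q_v\cap Q\subset H$ for all $v\ge\ell_k$ by induction on $v$; this suffices, as the $q_v$ exhaust $Q$. For $v=\ell_k$, $q_{\ell_k}\subset\Sigma\subset O$. Given $v$, a point $x\in(q_{v+1}\setminus q_v)\cap Q$ lies in the face with $A=\{i\in I:|x_i-c_i|=v+1\}$; so $(q_{v+1}\setminus q_v)\cap Q$ is the union of the faces of step $v$. We show $U\cap\Phi_{A,\sigma}\subset H$ by induction on $|A|$.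

The box $\Phi=\Phi_{A,\sigma}$ is a $(k-|A|)$-box of scale $t_v$ for which $Y_{k-|A|}(\Phi,t_v;H)$ holds. Its fixed axes are $J\cup A$; give them the signs $(s_J,\sigma)$. By Proposition 10 for $k-|A|<k$, it suffices to show
$$U\cap\mathrm{Wall}_{(s_J,\sigma)}(\Phi,w_v)\subset H,\qquad w_v=\lfloor\sqrt{t_v}\rfloor+2 .$$
Note $w_v\le w$ as $t_v\le t$, and $w_v\le\lfloor\sqrt v\rfloor+2\le v+1$ as $t_v\le v$ and $v\ge4$. Let $x$ be in this wall, with offsets $\tau$; so $x_i=c_i+\sigma_i(v+1-\tau_i)$ for $i\in A$.

*If $\tau_j\ne0$ for some $j\in J$:* for $i\in A$, $x_i$ lies between $c_i$ and $c_i+\sigma_i(v+1)$ because $\tau_i\le v+1$, so $x_i\in[a_i,b_i]$. Hence $x\in\mathrm{Wall}_{s_J}(Q,w)$, and $x\in U$ implies $x\in H$ by hypothesis.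

*If $\tau_J=0$:* then $x\in Q$. Let $A'=\{i\in A:\tau_i=0\}$; as $\tau\ne0$, $A'\subsetneq A$. For $i\in A\setminus A'$, $|x_i-c_i|=v+1-\tau_i\in[0,v]$. So if $A'=\emptyset$ then $x\in q_v\cap Q$; otherwise $x\in\Phi_{A',\sigma|_{A'}}$, a face of step $v$ with $|A'|<|A|$. In both cases $x\in U$ implies $x\in H$, by the inductive hypotheses on $v$ and on $|A|$. $\square$

**Proposition 11.** For $c\in\mathbb Z^d$ let $Y_d(c)$ be the event that $c+[-\ell_d,\ell_d]^d\subset\Sigma$ and that $Y_{d-|A|}(\Phi_{A,\sigma},v;H)$ holds for every $v\ge\ell_d$ and every face $\Phi_{A,\sigma}=\{x:x_i=c_i+\sigma_i(v+1),\,i\in A;\ |x_i-c_i|\le v,\,i\notin A\}$, $\emptyset\ne A\subset[d]$, $\sigma\in\{\pm1\}^A$. If $Y_d(c)$ occurs for some $c$, then $U\subset H$.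

*Proof.* The faces of dimension $\ge1$ have sides $2v\in[v,\Lambda_{d-|A|}v]$, so all faces have scale $v$. Put $q_v=c+[-v,v]^d$. We show $U\cap q_v\subset H$ by induction on $v\ge\ell_d$, and for fixed $v$ we show $U\cap\Phi_{A,\sigma}\subset H$ by induction on $|A|$. The start is $q_{\ell_d}\subset O$. For a face $\Phi_{A,\sigma}$ of step $v$ the fixed axes are exactly $A$; a point $x$ of $\mathrm{Wall}_\sigma(\Phi_{A,\sigma},w_v)$, $w_v=\lfloor\sqrt v\rfloor+2\le v+1$, has $|x_i-c_i|=v+1-\tau_i$ for $i\in A$, with $\tau\neq0$. As in the case $\tau_J=0$ above, it lies in $q_v$ or in a face of step $v$ with smaller $|A'|$. So $U\cap\mathrm{Wall}\subset H$, and Proposition 10 gives $U\cap\Phi_{A,\sigma}\subset H$. $\square$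

One successful nucleus anywhere thus controls the whole lattice: $U\subset H$, and $H$ does not involve the seeds. This is how $\rho$ leaves the final estimate.

## 7. A nucleus succeeds somewhere

**Harris' inequality.** For independent $(X_n)_{n\ge1}$ with values in finite totally ordered sets and increasing events $E,F$: $\mathbb P(E\cap F)\ge\mathbb P(E)\mathbb P(F)$. For finitely many coordinates, and for bounded increasing functions, this is the classical inequality. In general put $f_n=\mathbb E[1_E|X_1,\dots,X_n]$, $g_n=\mathbb E[1_F|X_1,\dots,X_n]$. These are increasing functions of $(X_1,\dots,X_n)$, so $\mathbb E f_ng_n\ge\mathbb P(E)\mathbb P(F)$; let $n\to\infty$ using $L^2$ martingale convergence.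

Let $\eta_0\le\eta_1$ be such that $3^d\theta(\eta)\le\frac12$ for $\eta\le\eta_0$; it depends only on $d$, since $\theta(\eta)\le C\eta$. Fix $\eta\le\eta_0$ and $\rho>0$, and let
$$\delta_k(t)=\sup_Q\mathbb P(Y_k(Q,t;H)\text{ fails}),$$
the supremum being over $k$-boxes $Q$ of scale $t$.

**Proposition 12.** The integers $\ell_2,\dots,\ell_d\ge4$ can be chosen (depending on $d,\eta,\rho$) so that $\delta_0,\dots,\delta_{d-1}$ are rapidly decreasing and $3^k\sum_{v\ge\ell_k}\max_{i<k}\delta_i(v)\le\frac12$ for $2\le k\le d$.

*Proof.* Order the states bad $<$ ordinary $<$ seed. Raising states shrinks $B$, hence $H(B\cap S)$, and enlarges $\Sigma$; by monotonicity all events $Y_k(Q,t;H(B\cap S))$ are increasing.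

**Step 1: $k=0$.** $N_1(Q)$ has $3^d$ points, so $\delta_0(t)\le3^d\tau(\lfloor\sqrt t\rfloor)$, which is rapidly decreasing by Proposition 8.

**Step 2: $k=1$.** We look for a clean spot among many independent candidates. Let $r=\lfloor\sqrt t\rfloor$ and let $E$ be the event that all components of $H$ meeting $N_1(Q)$ have diameter $\le r$; then $\mathbb P(E^c)\le3^{d-1}(\Lambda_1t+3)\tau(r)$. Since $(t-2r-4)/(2r+5)\ge\sqrt t/4$ for large $t$, we can choose at least $\sqrt t/4$ sites $\hat n^{(j)}\in Q$ with varying coordinate in $[a+r+2,b-r-2]$ and mutual distances $\ge2r+5$. The sets $S_j=N_{r+2}(\hat n^{(j)})$ are disjoint, so the events $\{N_1(\hat n^{(j)})\cap H(B\cap S_j)=\emptyset\}$ are independent. Each has probability $\ge1-3^d\theta(\eta)\ge\frac12$, as $H(B\cap S_j)\subset H$. On $E$, components of $H$ meeting $N_1(\hat n^{(j)})$ lie in $S_j$, so Lemma 9 gives $H\cap N_1(\hat n^{(j)})=H(B\cap S_j)\cap N_1(\hat n^{(j)})$. Hence $\delta_1(t)\le\mathbb P(E^c)+2^{-\sqrt t/4}$ for large $t$, which is rapidly decreasing.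

**Step 3: $2\le k\le d-1$, given the claim for smaller indices.** The $\delta_i$, $i<k$, are already determined and rapidly decreasing, so we can choose $\ell_k\ge4$ with $3^k\sum_{v\ge\ell_k}\max_{i<k}\delta_i(v)\le\frac12$. Let $t\ge\max(16,4\ell_k)$ be large and $m=\lfloor\sqrt t\rfloor$, so that $\ell_k\le m<m+1\le t/4$ and $m\ge3$. Along one axis of $Q$ the admissible values $a_i+\frac t4\le c_i\le b_i-\frac t4$ fill an interval of length $\ge t/2$. Since $(t/2-1)/(9\sqrt t)\ge\sqrt t/20$ for large $t$, we can choose admissible centers $c^{(1)},\dots,c^{(K)}$, $\sqrt t/20\le K\le t$, with mutual distances $\ge9m$. The sets $S_j=N_{4m}(c^{(j)})$ are disjoint. Consider three kinds of events: local successes, which are independent, and two global events, which are likely.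

* $\mathrm{Nuc}_j$: $q_{\ell_k}(c^{(j)})\subset\Sigma$, and $Y_{k-|A|}(\Phi,v;H(B\cap S_j))$ holds for all faces $\Phi$ around $c^{(j)}$ of all steps $\ell_k\le v\le m$ (for these $v$, $t_v=v$). This depends only on states in $S_j$, so the $\mathrm{Nuc}_j$ are independent. There are at most $3^k$ faces of each step. By Harris' inequality, $H(B\cap S_j)\subset H$ and the choice of $\ell_k$,
$$\mathbb P(\mathrm{Nuc}_j)\ge\rho^{(2\ell_k+1)^k}\Big(1-3^k\sum_{v\ge\ell_k}\max_{i<k}\delta_i(v)\Big)\ge\pi:=\tfrac12\rho^{(2\ell_k+1)^k}>0.$$
* $E_T$: for every $j$, all components of $H$ meeting $N_{2m+3}(c^{(j)})$ have diameter $\le m$. Here $\mathbb P(E_T^c)\le t(4m+7)^d\tau(m)$. On $E_T$ such components lie in $N_{3m+3}(c^{(j)})\subset S_j$, so by Lemma 9 the sets $H$ and $H(B\cap S_j)$ agree on $N_{2m+3}(c^{(j)})$. For steps $v\le m$ we have $\Phi\subset N_{m+1}(c^{(j)})$ and $\lfloor\sqrt v\rfloor+2\le m+2$; so by locality one may replace $H(B\cap S_j)$ by $H$ in $\mathrm{Nuc}_j$.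
* $E_F$: for every $j$, all $v>m$ and all faces $\Phi$ around $c^{(j)}$ of step $v$, $Y_{k-|A|}(\Phi,t_v;H)$ holds. Since $t_v\ge m$ for $v>m$ and faces exist only for $v\le\Lambda_kt$,
$$\mathbb P(E_F^c)\le t\,(\Lambda_kt+1)\,3^k\max_{i<k}\ \sup_{t'\ge m}\delta_i(t').$$

If $E_T$, $E_F$ and some $\mathrm{Nuc}_j$ occur, then $Y_k(Q,t;H)$ occurs with $c=c^{(j)}$. Hence, for large $t$ and uniformly in $Q$,
$$\delta_k(t)\le\mathbb P(E_T^c)+\mathbb P(E_F^c)+(1-\pi)^{\sqrt t/20},$$
and the right side is rapidly decreasing.

**Step 4: $\ell_d$.** Finally choose $\ell_d\ge4$ with $3^d\sum_{v\ge\ell_d}\max_{i<d}\delta_i(v)\le\frac12$. $\square$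

*Proof of Theorem 2.* $Y_d(c)$ is the intersection of two increasing events: that $c+[-\ell_d,\ell_d]^d\subset\Sigma$, and that all face events hold. There are at most $3^d$ faces of each step $v\ge\ell_d$, each failing with probability at most $\max_{i<d}\delta_i(v)$. By Harris' inequality and Proposition 12, $\mathbb P(Y_d(c))\ge\frac12\rho^{(2\ell_d+1)^d}>0$. The event that $Y_d(c)$ occurs for some $c$ is translation invariant and has positive probability, so it has probability $1$, as an i.i.d. field is ergodic under translations. By Proposition 11, a.s.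
$$U\subset H.$$
Proposition 8 now gives $\mathbb P(0\in U)\le\mathbb P(0\in H)\le C\eta$ with $C$ not depending on $\rho$. A component of $U$ lies in a component of $H$, so the tail bound $\bar\tau$ carries over; as $\bar\tau(r)\to0$, a.s. all components of $U$ are finite. $\square$

With Section 3 this proves Theorem 3: the analog of (ii) holds for all $d\ge4$, indeed for all $d\ge2$.

## 8. Rates, the critical window, finite minus clusters, and polluted bootstrap percolation

The uniformity in $\rho$ and the linear bound $C\eta$ give more.

**Theorem 13.** Let $d\ge2$.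

(a) For $M\in(c_d,2)$, with $g(M)=M^2-d(2-M)^2>0$: $\ \mathbb P[\sigma_0=-1\text{ at }M]\le C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}$ for small $\epsilon$, with $C=C(d,M)$.

(b) If $A>\frac{3d-1}{2\sqrt d}$ and $M_\epsilon=c_d+A\epsilon^2\log(1/\epsilon)$, then $\mathbb P[\sigma_0=+1\text{ at }M_\epsilon]\to1$.

(c) For fixed $M>c_d$ and all small $\epsilon$, a.s. all connected components of minus spins at $M$ are finite.

(d) (With the known result (i).) For $M\ne c_d$: $\lim_{\epsilon\to0}\mathbb P[\sigma_0=+1\text{ at }M]=\mathbf 1\{M>c_d\}$.

(e) (Polluted bootstrap percolation.) On $\mathbb Z^d$ let sites be independently initially occupied (probability $p>0$) or closed (probability $q$). A non-closed site becomes occupied when it has at least $r$ occupied neighbors (standard rule), or occupied neighbors along at least $r$ axes (modified rule). For $r\le d-1$ the final density of occupied sites is $\ge1-Cq$ if $q\le\eta_0$, for every $p>0$. For $r=d$ the final density tends to $1$ if $p\to0$ and $q\,(p^{-1}\log(1/p))^d\to0$.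

*Proof.* **(a)** By Lemma 4, Theorem 2 and Lemma 5, $\mathbb P(\sigma_0=-1)\le C\eta\le C\epsilon^{1-3d}e^{-g(M)/2\epsilon^2}$ once $\epsilon$ is so small that $\eta\le\eta_0$.

**(b)** Lemma 5 is uniform for $M$ in a compact subset of $(0,2)$. We have $g(c_d)=0$. Since $g'(M)=2M+2d(2-M)$ and $2-c_d=\frac2{1+\sqrt d}$, $g'(c_d)=\frac{4\sqrt d+4d}{1+\sqrt d}=4\sqrt d$; and $g''\equiv2-2d$. With $\Delta=A\epsilon^2\log(1/\epsilon)$,
$$\frac{g(c_d+\Delta)}{2\epsilon^2}=\frac{4\sqrt d\,\Delta+(1-d)\Delta^2}{2\epsilon^2}=2\sqrt d\,A\log(1/\epsilon)+o(1).$$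
So $\eta\le C\epsilon^{1-3d+2\sqrt d A}\to0$ when $A>\frac{3d-1}{2\sqrt d}$. Theorem 2 is uniform in $\rho>0$, so $\mathbb P(\sigma_0=-1\text{ at }M_\epsilon)\le C\eta\to0$.

**(c)** The minus set decreases in $M$, so we may take $M\in(c_d,2)$. By Lemma 4, minus vertices lie in boxes $\Lambda_z$ with $z\in U$. Adjacent vertices lie in the same box or in boxes with adjacent indices. So a connected set of minus vertices meets only boxes with indices in one component of $U$, which is a.s. finite when $\eta(\epsilon)\le\eta_0$.

**(d)** This is Theorem 3 together with (i).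

**(e)** Let $r\le d-1$. Take as seeds the initially occupied sites ($\rho=p$) and as bad sites the closed ones ($\eta=q$). Occupied neighbors along $d-1$ axes satisfy either rule, so every filled site becomes occupied. Apply Theorem 2.

Let $r=d$. Take boxes of side $L=\lceil2dp^{-1}\log(1/p)\rceil$. A box is bad if it contains a closed site or an axis-parallel line of $L$ points without initially occupied sites; it is a seed if all its sites are initially occupied, so $\rho=p^{L^d}>0$. As in Lemma 4, a non-bad box with fully occupied neighboring boxes along $d-1$ axes becomes fully occupied: take the lines in the same order; each contains an initially occupied site, and the next site on the line then has occupied neighbors along all $d$ axes, which satisfies either rule. Finally $e^{-pL}\le p^{2d}$ and $L^{d-1}\le Cp^{-d}$, so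
$$\eta\le L^dq+dL^{d-1}e^{-pL}\le C(p^{-1}\log(1/p))^dq+Cp^d\to0,$$
and by Theorem 2 the probability that the box of a given site is not filled is at most $C\eta\to0$. $\square$
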